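\title{Covering the Hilbert cube by minimal dense $G_\delta$-sets}

\begin{abstract}
A dense $G_\delta$-subset $G$ of the Hilbert cube $Q$ is minimal if every dense $G_\delta$-subset of $Q$ contains the image of $G$ under some homeomorphism of $Q$. We prove in ZFC that the $\sigma$-ideal generated by the minimal dense $G_\delta$-sets has covering number $\operatorname{add}(\mathcal N)$ and uniformity $\operatorname{cof}(\mathcal N)$, where $\mathcal N$ is the ideal of Lebesgue null sets. In particular, the covering number equals $\mathfrak c$ under Martin's Axiom and under the Proper Forcing Axiom, which answers a question of Banakh, Morayne, Ralowski and Zeberski.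
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb I=[0,1]$, let $\omega=\{0,1,2,\dots\}$, and let $Q=\mathbb I^\omega$ be the Hilbert cube. By a \emph{copy} of a set $G\subseteq Q$ we mean its image $h(G)$ under a homeomorphism $h$ of $Q$ onto itself. A dense $G_\delta$-set $G\subseteq Q$ is \emph{minimal} if every dense $G_\delta$-subset of $Q$ contains a copy of $G$. Every comeager subset of $Q$ contains a dense $G_\delta$-set, so a minimal set is as small as a comeager set can be, up to homeomorphisms of $Q$. Let $\mathcal G_0$ be the family of minimal dense $G_\delta$-sets. A copy of a member of $\mathcal G_0$ is again a member of $\mathcal G_0$.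

Minimal sets exist. Banakh and Repov\v s \cite{BR} proved that there is a meager $F_\sigma$-set $X\subseteq Q$ such that every meager set $A\subseteq Q$ satisfies $h(A)\subseteq X$ for some homeomorphism $h$ of $Q$. Given a dense $G_\delta$-set $G'$, apply this to $A=Q\setminus G'$: then $Q\setminus X\subseteq h(G')$, that is, $h^{-1}(Q\setminus X)\subseteq G'$. So $Q\setminus X\in\mathcal G_0$. We use this theorem only to know that $\mathcal G_0\ne\emptyset$.

Let $\sigma\mathcal G_0$ be the $\sigma$-ideal generated by $\mathcal G_0$, that is, the family of all subsets of countable unions of members of $\mathcal G_0$. For an ideal $\mathcal I$ of subsets of $Q$, the \emph{covering number} $\operatorname{cov}(\mathcal I)$ is the least size of a subfamily of $\mathcal I$ with union $Q$, and the \emph{uniformity} $\operatorname{non}(\mathcal I)$ is the least size of a subset of $Q$ that is not in $\mathcal I$. The Hilbert cube is homogeneous (Keller), so every point lies in some copy of a minimal set, and therefore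
\begin{equation}\label{eq:trivial}
\operatorname{cov}(\sigma\mathcal G_0)\le|Q|=\mathfrak c=2^{\aleph_0}.
\end{equation}
The following question was posed in \cite{BMRZ}.
\begin{quote}
\emph{Is $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c$ under Martin's Axiom? Under the Proper Forcing Axiom?}
\end{quote}

The covering number of $\sigma\mathcal G_0$ answers a question about all comeager sets at once. For an infinite cardinal $\kappa$, we have $\operatorname{cov}(\sigma\mathcal G_0)\le\kappa$ if and only if $Q$ can be covered by at most $\kappa$ copies of any given dense $G_\delta$-set $G'$. Indeed, a cover by $\kappa$ members of $\sigma\mathcal G_0$ yields a cover by $\kappa\cdot\aleph_0=\kappa$ minimal sets, and each minimal set lies in a copy of $G'$; for the converse take $G'\in\mathcal G_0$. Two copies of the complement of a point cover $Q$. The minimal sets are the worst case, and the question asks how bad the worst case is.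

A first guess comes from dimension. Minimal sets are zero-dimensional, meaning that they have a base of relatively clopen sets (Remark~\ref{rem:zerodim}), and for zero-dimensional sets the covering number does not depend on Martin's Axiom.

\begin{example}\label{ex:zerodim}
The cube $Q$ is a union of $\aleph_1$ zero-dimensional dense $G_\delta$-sets. Let $D_\alpha$ $(\alpha<\omega_1)$ be pairwise disjoint countable dense subsets of $\mathbb I$, for instance traces on $\mathbb I$ of distinct cosets of $\mathbb Q$ in $\mathbb R$. Each $\mathbb I\setminus D_\alpha$ is a dense $G_\delta$-set in $\mathbb I$, and it is zero-dimensional because intervals with endpoints in $D_\alpha$ cut relatively clopen sets from it. Hence $(\mathbb I\setminus D_\alpha)^\omega$ is a zero-dimensional dense $G_\delta$-set in $Q$. A point $x\in Q$ has countably many coordinates, each of which lies in at most one $D_\alpha$, so $x\in(\mathbb I\setminus D_\alpha)^\omega$ for some $\alpha$.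
\end{example}

One might therefore expect $\aleph_1$ minimal sets to suffice as well. The truth is different: minimal sets are thinner than general zero-dimensional sets, and the covering number is a cardinal characteristic of Lebesgue measure, although no measure appears in its definition. Let $\mathcal N$ be the ideal of Lebesgue null subsets of the real line. Its \emph{additivity} $\operatorname{add}(\mathcal N)$ is the least size of a family of null sets whose union is not null, and its \emph{cofinality} $\operatorname{cof}(\mathcal N)$ is the least size of a family of null sets such that every null set is contained in one of them.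

\begin{theorem}[ZFC]\label{thm:main}
$\operatorname{cov}(\sigma\mathcal G_0)=\operatorname{add}(\mathcal N)$ and $\operatorname{non}(\sigma\mathcal G_0)=\operatorname{cof}(\mathcal N)$. In particular, $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c$ if and only if $\operatorname{add}(\mathcal N)=\mathfrak c$.
\end{theorem}

The answer to both parts of the question is yes.

\begin{corollary}\label{cor:MA}
Martin's Axiom implies $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c$. The Proper Forcing Axiom implies $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c=\aleph_2$.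
\end{corollary}

Theorem~\ref{thm:main} has two independent halves. The inequalities $\operatorname{cov}(\sigma\mathcal G_0)\ge\operatorname{add}(\mathcal N)$ and $\operatorname{non}(\sigma\mathcal G_0)\le\operatorname{cof}(\mathcal N)$ form Theorem~\ref{thm:lower}. They are proved in Section~\ref{sec:lower} by producing points that avoid many minimal sets, and together with \eqref{eq:trivial} they already give Corollary~\ref{cor:MA}; a reader interested only in the question may stop at the end of that section. The opposite inequalities hold for the copies of an arbitrary comeager set.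

\begin{theorem}[ZFC]\label{thm:upper}
Let $G\subseteq Q$ be comeager.
\begin{enumerate}
\item There is a family of at most $\operatorname{add}(\mathcal N)$ homeomorphisms $h$ of $Q$ whose images $h(G)$ cover $Q$.
\item Every $A\subseteq Q$ with $|A|<\operatorname{cof}(\mathcal N)$ is contained in $h_0(G)\cup h_1(G)$ for some homeomorphisms $h_0,h_1$ of $Q$.
\end{enumerate}
\end{theorem}

The link with measure is combinatorial. Both $\operatorname{add}(\mathcal N)$ and $\operatorname{cof}(\mathcal N)$ can be described by a guessing game in which a sequence $f\in\omega^\omega$ has to be guessed with $m+1$ attempts at the $m$th place (Section~\ref{sec:prelim}). The geometry of $Q$ plays the same game in both directions. At a small scale $\varepsilon$ only about $\log_2(1/\varepsilon)$ coordinates of $Q$ are visible. In Section~\ref{sec:lower} each visible coordinate is spent to avoid one finite family of small disjoint sets, so a point can avoid a few such families at each scale. In Sections~\ref{sec:walls}--\ref{sec:blocks} a nowhere dense set is pushed, at each scale, into one of infinitely many systems of thin walls, and a point lies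 in only a few of these systems, at most one for each visible coordinate.

\section{Slaloms, forcing axioms and the metric on $Q$}\label{sec:prelim}

\subsection*{Slaloms}
We write $\forall^\infty m$ for ``for all but finitely many $m$''. A \emph{slalom} is a function $S$ on $\omega$ whose values are sets with $|S(m)|\le m+1$. It \emph{localizes} a function $f$ on $\omega$ if $\forall^\infty m\; f(m)\in S(m)$. Countably many functions $f_0,f_1,\dots$ are localized by the slalom $S(m)=\{f_0(m),\dots,f_m(m)\}$; the next theorem identifies the cardinal at which this diagonal argument stops.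

\begin{theorem}[Bartoszy\'nski; see {\cite[\S2.3]{BJ}}]\label{thm:slalom}
The cardinal $\operatorname{add}(\mathcal N)$ is the least size of a set $Z\subseteq\omega^\omega$ such that no single slalom localizes all $f\in Z$. The cardinal $\operatorname{cof}(\mathcal N)$ is the least size of a family of slaloms such that every $f\in\omega^\omega$ is localized by one of them.
\end{theorem}

This theorem is our only use of measure. It transfers to functions with values in arbitrary countable sets $\Lambda_m$ $(m\in\omega)$. Call $S$ a slalom \emph{in} $(\Lambda_m)$ if $S(m)\subseteq\Lambda_m$ for all $m$. Fixing injections $\Lambda_m\to\omega$ and pulling slaloms back along them, we see that fewer than $\operatorname{add}(\mathcal N)$ functions in $\prod_m\Lambda_m$ are localized by one slalom in $(\Lambda_m)$, and that some family of at most $\operatorname{cof}(\mathcal N)$ slaloms in $(\Lambda_m)$ localizes every function in $\prod_m\Lambda_m$.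

For $f,g\in\omega^\omega$ we write $f\le^*g$ if $\forall^\infty m\;f(m)\le g(m)$. The cardinal $\mathfrak b$ is the least size of a subset of $\omega^\omega$ with no $\le^*$-upper bound, and $\mathfrak d$ is the least size of a \emph{dominating} set $D\subseteq\omega^\omega$, one such that every $f$ satisfies $f\le^*g$ for some $g\in D$. We write $\omega^{<\omega}$ for the set of finite sequences of natural numbers, $|t|$ for the length of $t$, $t^\frown k$ for $t$ followed by $k$, and $r|m$ for the initial segment of $r$ of length $m$.

\subsection*{Forcing axioms}
Martin's Axiom (MA) asserts that for every partial order with the countable chain condition (ccc) and every family of fewer than $\mathfrak c$ dense subsets there is a filter meeting all of them; MA$_{\aleph_1}$ is the same assertion for families of $\aleph_1$ dense sets. The Proper Forcing Axiom (PFA) is the assertion for families of $\aleph_1$ dense sets and for the class of proper partial orders. We need two facts. First, MA implies $\operatorname{add}(\mathcal N)=\mathfrak c$ (Martin and Solovay, 1970). Second, PFA implies MA and $\mathfrak c=\aleph_2$: ccc partial orders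 are proper, so PFA gives MA$_{\aleph_1}$; PFA gives $\mathfrak c=\aleph_2$ by Todor\v cevi\'c and Veli\v ckovi\'c; and when $\mathfrak c=\aleph_2$, MA$_{\aleph_1}$ is MA.

\subsection*{The metric}
We use the metric $d(x,y)=\sup_i2^{-i}|x_i-y_i|$ on $Q$, and for maps $f,g$ into $Q$ we put $d(f,g)=\sup_x d(f(x),g(x))$. The $i$th pair of opposite faces is
\[
Q_i^0=\{x\in Q:x_i=0\},\qquad Q_i^1=\{x\in Q:x_i=1\}.
\]
Points of $Q_i^0$ and $Q_i^1$ are at distance at least $2^{-i}$, so a set of diameter $<2^{-i}$ cannot meet both faces.

\section{Points that avoid many minimal sets}\label{sec:lower}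

\begin{theorem}[ZFC]\label{thm:lower}
$\operatorname{cov}(\sigma\mathcal G_0)\ge\operatorname{add}(\mathcal N)$ and $\operatorname{non}(\sigma\mathcal G_0)\le\operatorname{cof}(\mathcal N)$.
\end{theorem}

\subsection*{One coordinate avoids one packet}
For $\varepsilon>0$, an \emph{$\varepsilon$-packet} is a finite, possibly empty, family of pairwise disjoint compact subsets of $Q$, each of diameter $<\varepsilon$.

The mechanism is visible on the interval. Finitely many disjoint compact subsets of $\mathbb I$ of diameter $<1$ do not cover $\mathbb I$: let $g$ be a continuous function equal to $1$ at $0$ and on the set containing $0$, and equal to $-1$ at $1$ and on all the other sets. By the intermediate value theorem $g$ has a zero, and the zero lies in none of the sets. To avoid several families at once we give each its own coordinate and replace the intermediate value theorem by its $n$-dimensional form.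

\begin{theorem}[Poincar\'e--Miranda]\label{thm:PM}
Let $g_0,\dots,g_{n-1}$ be continuous real functions on $\mathbb I^n$ such that $g_i>0$ on $\{x:x_i=0\}$ and $g_i<0$ on $\{x:x_i=1\}$ for each $i<n$. Then the $g_i$ have a common zero.
\end{theorem}

\begin{lemma}\label{lem:avoid}
For each $i\in\omega$ let $\mathcal F_i$ be a $2^{-i}$-packet. Then there is $x\in Q$ with $x\notin\bigcup\mathcal F_i$ for all $i$.
\end{lemma}

\begin{proof}
Fix $i$. Let $A$ be the union of $Q_i^0$ and the members of $\mathcal F_i$ that meet $Q_i^0$, and let $B$ be the union of $Q_i^1$ and the remaining members of $\mathcal F_i$. Both sets are closed, because $\mathcal F_i$ is finite. They are disjoint: a member that meets $Q^0_i$ misses $Q^1_i$ since its diameter is $<2^{-i}$, the remaining members miss $Q_i^0$ by their choice, and distinct members are disjoint. By Urysohn's lemma there is a continuous $g_i:Q\to[-1,1]$ with $g_i=1$ on $A$ and $g_i=-1$ on $B$. Thus $g_i=1$ on $Q_i^0$, $g_i=-1$ on $Q_i^1$, and $g_i$ has no zero in $\bigcup\mathcal F_i\subseteq A\cup B$.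

Let $Z_n=\{x\in Q:g_i(x)=0\text{ for all }i<n\}$. Theorem~\ref{thm:PM}, applied to the restrictions of $g_0,\dots,g_{n-1}$ to the cube $\mathbb I^n\times\{(0,0,\dots)\}$, shows that $Z_n\neq\emptyset$. The sets $Z_n$ are compact and decreasing, so they have a common point $x$, and $x\notin\bigcup\mathcal F_i$ for every $i$.
\end{proof}

Each requirement on a packet is needed. Without smallness the family $\{Q\}$ covers $Q$; without finiteness the family of all singletons does; without disjointness a finite family of small closed balls does.

\subsection*{Minimal sets and vanishing families}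
A dense set cannot be covered by a packet of small diameter, so we need infinite families that can be cut into packets. A family of subsets of $Q$ is \emph{vanishing} if for each $\delta>0$ only finitely many members have diameter $\ge\delta$. The next lemma is the only place in the proof of Theorem~\ref{thm:lower} where minimality is used.

\begin{lemma}\label{lem:vanish}
Let $G\in\mathcal G_0$ and let $\varepsilon_n>0$ for $n\in\omega$. For each $n$ there is a vanishing family $\mathcal U_n$ of nonempty open sets with pairwise disjoint closures, all of diameter $<\varepsilon_n$, such that $G\subseteq\bigcup\mathcal U_n$.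
\end{lemma}

\begin{proof}
We first build one dense $G_\delta$-set with such covers and then move $G$ into it.

Fix $l\in\omega$ and let $(O_k)_{k\in\omega}$ enumerate a base of nonempty open sets. We define open sets $V_k$ for some of the $k$, by recursion. At step $k$ let $L_k$ be the union of the closures of the sets $V_j$, $j<k$, defined so far. If $O_k\not\subseteq L_k$, then $O_k\setminus L_k$ is nonempty and open, and we choose a nonempty open $V_k$ with $\overline{V_k}\subseteq O_k\setminus L_k$ and $\operatorname{diam}V_k<2^{-k}/(l+1)$. If $O_k\subseteq L_k$, we leave $V_k$ undefined; in this case the open set $O_k$ meets some $\overline{V_j}$, hence meets $V_j$. The family $\mathcal V_l$ of all defined $V_k$ is vanishing, its members have pairwise disjoint closures and diameters $<1/(l+1)$, and its union is open and meets every $O_k$. By Baire's theorem $G^*=\bigcap_l\bigcup\mathcal V_l$ is a dense $G_\delta$-set.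

By minimality there is a homeomorphism $h$ of $Q$ with $h(G)\subseteq G^*$. For each $l$ the family $h^{-1}(\mathcal V_l)=\{h^{-1}(V):V\in\mathcal V_l\}$ covers $G$ and consists of nonempty open sets with pairwise disjoint closures. Given $\delta>0$, uniform continuity of $h^{-1}$ gives $\gamma>0$ such that sets of diameter $<\gamma$ have $h$-preimages of diameter $<\delta$. All but finitely many members of $\mathcal V_l$ have diameter $<\gamma$, so $h^{-1}(\mathcal V_l)$ is vanishing; and if $1/(l+1)\le\gamma$, then all members of $h^{-1}(\mathcal V_l)$ have diameter $<\delta$. Taking $\delta=\varepsilon_n$, we let $\mathcal U_n=h^{-1}(\mathcal V_l)$ for a large enough $l$.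
\end{proof}

\begin{remark}\label{rem:zerodim}
Take $\varepsilon_n\to0$. For $U\in\mathcal U_n$ the set $U\cap G$ is clopen in $G$, its complement being the trace on $G$ of the union of the other members, and these sets form a base of $G$. So minimal sets are zero-dimensional. By Example~\ref{ex:zerodim}, zero-dimensionality alone cannot give a lower bound above $\aleph_1$; the proof of Theorem~\ref{thm:lower} has to use the vanishing families of sets with disjoint closures.
\end{remark}

\begin{example}[two minimal sets do not cover $Q$]\label{ex:two}
Let $G_0,G_1\in\mathcal G_0$ and $\varepsilon_m=2^{-2m-1}$. By Lemma~\ref{lem:vanish}, $G_e$ is covered by a vanishing family $\mathcal U^e$ of nonempty open sets with disjoint closures and diameters $<\varepsilon_0$. Sort the members by size and give the even coordinates to $G_0$ and the odd ones to $G_1$: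
\[
\mathcal F_{2m+e}=\{\overline U:U\in\mathcal U^e,\ \varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m\}\qquad(m\in\omega,\ e\in\{0,1\}).
\]
This family is finite since $\mathcal U^e$ is vanishing, and $\varepsilon_m\le2^{-(2m+e)}$, so it is a $2^{-(2m+e)}$-packet. As $Q$ has no isolated points, each $U\in\mathcal U^e$ has positive diameter, so $\overline U$ belongs to one of the packets. The point given by Lemma~\ref{lem:avoid} lies outside $G_0\cup G_1$.
\end{example}

For uncountably many minimal sets there are not enough coordinates to go around. The remedy is to make many sets share a packet. We enlarge the packets slightly so that they come from a fixed countable supply. Then each minimal set is described by a function $m\mapsto(\text{its packets at scale }m)$ with values in countable sets, and a slalom that localizes many such functions lists only a few packets at each scale. One difficulty remains. The slalom contains the packets of $G$ only from some scale $m_0$ on, so $G$ must be covered by sets that are all smaller than $\varepsilon_{m_0}$, and $m_0$ is not known in advance. For this reason the code records at scale $m$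 the packets of all the covers $\mathcal U_0,\dots,\mathcal U_m$. To treat members of $\sigma\mathcal G_0$ directly, it does so for the first $m+1$ of countably many minimal sets. A code value is thus an $(m+1)\times(m+1)$ matrix of packets, a slalom lists at most $m+1$ matrices, and scale $m$ needs $(m+1)^3$ coordinates.

\subsection*{Codes}
Partition $\omega$ into consecutive intervals $E_0,E_1,\dots$ with $|E_m|=(m+1)^3$, and put $\varepsilon_m=2^{-\max E_m}$. The sequence $(\varepsilon_m)$ decreases strictly to $0$, and $\varepsilon_m\le2^{-i}$ for $i\in E_m$. Fix a countable dense set $D\subseteq Q$. A \emph{rational set} is a finite union of closed balls with centers in $D$ and rational radii. Let $\mathcal P_m$ be the set of $\varepsilon_m$-packets consisting of rational sets, and let $\Lambda_m$ be the set of matrices $(\mathcal F_{j,n})_{j,n\le m}$ with entries in $\mathcal P_m$. Both sets are countable.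

For $G\in\mathcal G_0$ fix families $\mathcal U_n^G$ as in Lemma~\ref{lem:vanish} for this sequence $(\varepsilon_n)$. For $n\le m$, the closures of the sets $U\in\mathcal U_n^G$ with $\varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m$ form an $\varepsilon_m$-packet $\{L_1,\dots,L_p\}$. Choose a rational $\rho>0$ such that $4\rho<\operatorname{dist}(L_a,L_b)$ for $a\ne b$ and $\operatorname{diam}L_a+4\rho<\varepsilon_m$ for all $a$. Cover each $L_a$ by finitely many closed balls of radius $\rho$ with centers in $D$, each meeting $L_a$, and let $L_a'$ be their union. Every point of $L'_a$ is within $2\rho$ of $L_a$, so the sets $L_a'$ are pairwise disjoint and have diameter $<\varepsilon_m$. Thus $\mathcal F^G(m,n)=\{L_1',\dots,L_p'\}$ belongs to $\mathcal P_m$, and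
\begin{equation}\label{eq:layer}
U\in\mathcal U_n^G,\quad n\le m,\quad \varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m\quad\Longrightarrow\quad U\subseteq\textstyle\bigcup\mathcal F^G(m,n).
\end{equation}
For $X\in\sigma\mathcal G_0$ fix $G_0,G_1,\dots\in\mathcal G_0$ with $X\subseteq\bigcup_jG_j$, and define the \emph{code} $f_X\in\prod_m\Lambda_m$ by
\[
f_X(m)=\bigl(\mathcal F^{G_j}(m,n)\bigr)_{j,n\le m}.
\]

Let $S$ be a slalom in $(\Lambda_m)$. At most $(m+1)\cdot(m+1)^2=|E_m|$ packets occur as entries of matrices in $S(m)$. List them as $\mathcal F_i$ $(i\in E_m)$, filling unused places with the empty packet. For $i\in E_m$ the family $\mathcal F_i$ is an $\varepsilon_m$-packet, hence a $2^{-i}$-packet. By Lemma~\ref{lem:avoid} we can fix a point $x_S\in Q$ such that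
\begin{equation}\label{eq:xS}
x_S\notin\textstyle\bigcup\mathcal F\quad\text{for every $m$ and every entry $\mathcal F$ of a matrix in $S(m)$.}
\end{equation}
The point $x_S$ depends only on $S$.

\begin{lemma}\label{lem:claim}
If $S$ localizes $f_X$, then $x_S\notin X$.
\end{lemma}

\begin{proof}
Let $f_X(m)\in S(m)$ for all $m\ge m_0$. Fix $j$, put $n=\max(j,m_0)$, and let $U\in\mathcal U_n^{G_j}$. Since $0<\operatorname{diam}U<\varepsilon_n$, there is $m\ge n$ with $\varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m$. By \eqref{eq:layer}, $U\subseteq\bigcup\mathcal F^{G_j}(m,n)$. As $j,n\le m$, the packet $\mathcal F^{G_j}(m,n)$ is an entry of $f_X(m)$, and $f_X(m)\in S(m)$ because $m\ge m_0$. So $x_S\notin U$ by \eqref{eq:xS}. Hence $x_S\notin\bigcup\mathcal U_n^{G_j}\supseteq G_j$, and $j$ was arbitrary.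
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $\mathcal X\subseteq\sigma\mathcal G_0$ with $|\mathcal X|<\operatorname{add}(\mathcal N)$. By Theorem~\ref{thm:slalom} one slalom $S$ in $(\Lambda_m)$ localizes all $f_X$ $(X\in\mathcal X)$, and $x_S\notin\bigcup\mathcal X$ by Lemma~\ref{lem:claim}. So $\mathcal X$ does not cover $Q$.

Let $\mathcal S$ be a family of at most $\operatorname{cof}(\mathcal N)$ slaloms in $(\Lambda_m)$ that localizes every function in $\prod_m\Lambda_m$, and let $Y=\{x_S:S\in\mathcal S\}$. If $Y$ were in $\sigma\mathcal G_0$, some $S\in\mathcal S$ would localize $f_Y$, and Lemma~\ref{lem:claim} would give $x_S\notin Y$, which is absurd. So $\operatorname{non}(\sigma\mathcal G_0)\le|Y|\le\operatorname{cof}(\mathcal N)$.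
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:MA}]
Under MA, Theorem~\ref{thm:lower} and \eqref{eq:trivial} give $\mathfrak c=\operatorname{add}(\mathcal N)\le\operatorname{cov}(\sigma\mathcal G_0)\le\mathfrak c$. PFA implies MA and $\mathfrak c=\aleph_2$.
\end{proof}

\section{Pushing a nowhere dense set into thin walls}\label{sec:walls}

We turn to Theorem~\ref{thm:upper}. Copies $h(G)$ of a comeager set cover $Q$ exactly when the copies $h(Q\setminus G)$ of its meager complement have empty intersection. So we want to move a meager set in many ways such that no point lies in too many of the moved sets. The following lemma does this for one nowhere dense set at one scale.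

\begin{lemma}\label{lem:walls}
For each $\varepsilon\in(0,1)$ there are $N(\varepsilon)\in\omega$ and open sets $W_k=W_k^\varepsilon\subsetneq Q$ $(k\in\omega)$ such that
\begin{enumerate}
\item each $x\in Q$ lies in at most $N(\varepsilon)$ of the sets $W_k$;
\item for each $k$ and each closed nowhere dense $K\subseteq Q$ there is a homeomorphism $\eta$ of $Q$ with $d(\eta,\mathrm{id})<\varepsilon$ and $\eta(K)\subseteq W_k$.
\end{enumerate}
\end{lemma}

Throughout this section $J_k=\bigl[\frac1{2k+3},\frac1{2k+2}\bigr]$. These are pairwise disjoint nondegenerate intervals in $(0,1)$. For an integer $q\ge1$ put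
\[
T_k=\bigcup_{j<q}\tfrac1q\,(j+J_k)\subseteq(0,1).
\]
The sets $T_k$ $(k\in\omega)$ are pairwise disjoint, since $y\in T_k$ if and only if $y\in[0,1)$ and the fractional part of $qy$ lies in $J_k$. Each interval $[j/q,(j+1)/q]$ contains one component of $T_k$, in the same relative position, so the components of $\mathbb I\setminus T_k$ have length $<1/q$.

\begin{example}[the circle]\label{ex:circle}
The analogue of Lemma~\ref{lem:walls} for $\mathbb R/\mathbb Z$ holds with $N=1$. Take $q\ge 2$ with $1/q<\varepsilon$, and let $W_k$ be the interior of $T_k$. The complement of $W_k$ consists of $q$ disjoint closed arcs $C$ of length $<\varepsilon$. Extend each $C$ at both ends to an arc $C^+$, keeping the arcs $C^+$ disjoint and of length $<\varepsilon$. Since $K$ is nowhere dense, $C$ contains an open arc $V$ that misses $K$. A piecewise linear homeomorphism $\zeta_C$ of $C^+$ that fixes the endpoints squeezes $C$ into $V$. Let $\eta$ be $\zeta_C^{-1}$ on each $C^+$ and the identity elsewhere. Then $\eta(V)\supseteq C$: the hole $V$ in $K$ has been inflated until it swallows $C$, and so $\eta(K)\subseteq W_k$.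
\end{example}

On the interval $\mathbb I$ this fails when $0\in K$, because a homeomorphism close to the identity fixes $0$, while $0\notin T_k$. In $Q$ the arcs become boxes, most of which touch faces of $Q$, and the squeezing has to be done by the tools of infinite-dimensional topology, for which faces present no obstacle.

\subsection*{$Z$-sets}
Let $X$ be a space homeomorphic to $Q$. A closed set $A\subseteq X$ is a \emph{$Z$-set} in $X$ if $\mathrm{id}_X$ is a uniform limit of continuous maps $X\to X\setminus A$. We use the following standard facts, for which see \cite{Ch,vM}.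
\begin{itemize}
\item[(Z1)] (Keller) Every infinite-dimensional compact convex subset of $\ell_2$ is homeomorphic to $Q$.
\item[(Z2)] One-point subsets of $X$ are $Z$-sets, and finite unions of $Z$-sets are $Z$-sets.
\item[(Z3)] (Anderson, $Z$-set unknotting) If $X,Y$ are homeomorphic to $Q$, then every homeomorphism between a $Z$-set $A\subseteq X$ and a $Z$-set $B\subseteq Y$ extends to a homeomorphism $X\to Y$.
\end{itemize}

In a cone, everything away from the base can be squeezed toward the vertex while the base stays fixed. Unknotting lets us view a Hilbert cube as a cone with a prescribed base and a prescribed vertex.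

\begin{lemma}\label{lem:squeeze}
Let $Y$ be homeomorphic to $Q$, and let $B\subseteq Y$ be a $Z$-set in $Y$ that is itself homeomorphic to $Q$. Let $C\subseteq Y\setminus B$ be compact and let $V\subseteq Y\setminus B$ be nonempty and open in $Y$. Then there is a homeomorphism $\zeta$ of $Y$ with $\zeta|_B=\mathrm{id}$ and $\zeta(C)\subseteq V$.
\end{lemma}

\begin{proof}
Let $Q'=\prod_i[0,2^{-i}]\subseteq\ell_2$, a homeomorphic image of $Q$, and consider the cone
\[
\Delta=\{(sx,s):x\in Q',\ s\in[0,1]\}=\{(y,s):0\le s\le 1,\ 0\le y_i\le 2^{-i}s\ \text{for all }i\}
\]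
in the Hilbert space $\ell_2\times\mathbb R$. The second description shows that $\Delta$ is convex and closed in the compact set $Q'\times[0,1]$, and $\Delta$ is infinite-dimensional because it contains the base $\Delta_1=Q'\times\{1\}$. By (Z1), $\Delta$ is homeomorphic to $Q$. The base is a $Z$-set in $\Delta$: multiplication by $1-\tau$ maps $\Delta$ into $\Delta\setminus\Delta_1$ and tends uniformly to the identity as $\tau\to0$.

Pick $v\in V$. By (Z2), $B\cup\{v\}$ and $\Delta_1\cup\{0\}$ are $Z$-sets in $Y$ and $\Delta$. Since $B$ and $\Delta_1$ are both homeomorphic to $Q$, and $v\notin B$, $0\notin\Delta_1$, (Z3) gives a homeomorphism $\varphi:Y\to\Delta$ with $\varphi(B)=\Delta_1$ and $\varphi(v)=0$.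

For $a\in(0,1)$ let $\Delta_{\le a}=\{(y,s)\in\Delta:s\le a\}$. Points of $\Delta_{\le a}$ have norm at most $a$ times a constant, and $\varphi(V)$ is a neighborhood of $0$, so $\Delta_{\le a}\subseteq\varphi(V)$ for some $a\in(0,1)$. The compact set $\varphi(C)$ misses $\Delta_1$, so $\varphi(C)\subseteq\Delta_{\le b}$ for some $b\in(0,1)$. Let $\chi$ be an increasing homeomorphism of $[0,1]$ with $\chi(b)=a$, and define $\hat\chi:\Delta\to\Delta$ by $\hat\chi(sx,s)=(\chi(s)x,\chi(s))$. For $s>0$ the point $x$ is a continuous function of $(sx,s)$, and at the vertex $\hat\chi$ is well defined and continuous because the norm of $\hat\chi(sx,s)$ is at most $\chi(s)$ times a constant. The same formula with $\chi^{-1}$ gives the inverse. So $\hat\chi$ is a homeomorphism; it is the identity on $\Delta_1$ and maps $\Delta_{\le b}$ onto $\Delta_{\le a}$. Put $\zeta=\varphi^{-1}\circ\hat\chi\circ\varphi$.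
\end{proof}

We want to apply this with $Y$ a box and $B$ its frontier (topological boundary) in $Q$. If the box is $\prod_{i<M}P_i\times\prod_{i\ge M}\mathbb I$ with all $P_i\subseteq(0,1)$, the frontier is the product of a sphere and $Q$, which is not contractible and so is not a Hilbert cube. We therefore cut along one more coordinate, and only once, so that every box touches a face in that coordinate. Then the sphere is replaced by a cell.

\begin{lemma}\label{lem:box}
Let $M\ge1$, and let $P_0,\dots,P_M$ be nondegenerate closed intervals in $\mathbb I$, all different from $\mathbb I$, such that $P_M$ contains $0$ or $1$. Let $Y=\prod_{i\le M}P_i\times\prod_{i>M}\mathbb I$. Then the frontier $\operatorname{Fr}Y$ of $Y$ in $Q$ is homeomorphic to $Q$ and is a $Z$-set in $Y$.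
\end{lemma}

\begin{proof}
Call an endpoint of $P_i$ \emph{inner} if it lies in $(0,1)$. A point $y\in Y$ is interior to $Y$ in $Q$ if and only if each $y_i$ $(i\le M)$ is interior to $P_i$ in $\mathbb I$. So $\operatorname{Fr}Y$ consists of those $y\in Y$ for which some $y_i$ $(i\le M)$ is an inner endpoint of $P_i$.

If both endpoints of $P_i$ are inner, map $P_i$ affinely onto $L_i=[-1,1]$. Otherwise exactly one endpoint is inner, since $P_i\ne\mathbb I$; map $P_i$ affinely onto $L_i=[0,1]$ so that the inner endpoint goes to $1$. In both cases the inner endpoints correspond to the points of absolute value $1$. We have $L_M=[0,1]$. Write $L=\prod_{i<M}L_i$ and let $\|\cdot\|$ be the maximum norm. In these coordinates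
\[
Y=L\times[0,1]\times\prod_{i>M}\mathbb I,\qquad \operatorname{Fr}Y=\Phi\times\prod_{i>M}\mathbb I,\qquad \Phi=\{(u,s)\in L\times[0,1]:\max(\|u\|,s)=1\}.
\]
The maps $(u,s,z)\mapsto((1-\tau)u,(1-\tau)s,z)$ send $Y$ into $Y\setminus\operatorname{Fr}Y$ and tend uniformly to the identity as $\tau\to0$, so $\operatorname{Fr}Y$ is a $Z$-set in $Y$.

The set $\Phi$ consists of the lid $s=1$ and the sides $\|u\|=1$ of the box $L\times[0,1]$. Unfold it by the continuous map $(u,s)\mapsto(2-s)u$ into $2L=\{2u:u\in L\}$. This map has the inverse
\[
w\mapsto\begin{cases}(w,1)&\text{if }\|w\|\le1,\\ (w/\|w\|,\,2-\|w\|)&\text{if }1\le\|w\|\le2,\end{cases}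
\]
so $\Phi$ is homeomorphic to $2L$, hence to $\mathbb I^M$, and $\operatorname{Fr}Y$ is homeomorphic to $\mathbb I^M\times\mathbb I^\omega$, which is $Q$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.6]
\fill[gray!35] (0.1667,0) rectangle (0.25,1);
\fill[gray!35] (0.6667,0) rectangle (0.75,1);
\fill[gray!35] (0,0.3333) rectangle (1,0.5);
\draw (0,0) rectangle (1,1);
\draw[very thick] (0.22,0) -- (0.22,0.39) -- (0.70,0.39) -- (0.70,0);
\node at (0.46,0.17) {$C$};
\node[below] at (0.2083,0) {$T_0$};
\node[below] at (0.7083,0) {$T_0$};
\node[left] at (0,0.4167) {$J_0$};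
\node[right] at (1,0) {$x_0$};
\node[above] at (0,1) {$x_1$};
\end{tikzpicture}
\caption{Walls and boxes in the coordinates $x_0,x_1$ for $M=1$, $q=2$, $k=0$. The open set $W_0$ is shaded; its complement consists of six closed boxes, each touching the bottom or the top side of the square. The thick line is the frontier of the enlarged box $C^+$ around $C$: it is an arc, not a circle.}\label{fig:walls}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:walls}]
Choose $M\ge1$ with $2^{-M}<\varepsilon$ and $q\ge1$ with $1/q<\varepsilon$, and define $T_k$ with this $q$. Let $\mathcal C_k$ be the finite family of all boxes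
\[
C=\prod_{i\le M}P_i\times\prod_{i>M}\mathbb I,
\]
where $P_i$ is the closure of a component of $\mathbb I\setminus T_k$ for $i<M$, and $P_M$ is the closure of one of the two components of $\mathbb I\setminus J_k$. Closures of distinct components are disjoint, because the components of $T_k$ and the interval $J_k$ are nondegenerate. So the boxes in $\mathcal C_k$ are pairwise disjoint closed sets with nonempty interiors. Put $W_k=Q\setminus\bigcup\mathcal C_k$; see Figure~\ref{fig:walls}.

(1) If $x\in W_k$, then $x_i\in T_k$ for some $i<M$, or $x_M\in J_k$. For each $i<M$ there is at most one $k$ with $x_i\in T_k$, and there is at most one $k$ with $x_M\in J_k$. So $N(\varepsilon)=M+1$ works.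

(2) Fix $k$ and $K$. For $C\in\mathcal C_k$ let $C^+=\prod_{i\le M}P_i^+\times\prod_{i>M}\mathbb I$, where $P_i^+$ arises from $P_i$ by moving its endpoints that lie in $(0,1)$ outward by an amount $\beta>0$. Take $\beta$ so small that the moved endpoints stay in $(0,1)$, the boxes $C^+$ are pairwise disjoint, and $P_i^+$ has length $<\varepsilon$ for $i<M$. The coordinates $i<M$ contribute less than $\varepsilon$ to the diameter of $C^+$ and the coordinates $i\ge M$ at most $2^{-M}$, so $\operatorname{diam}C^+<\varepsilon$. No $P_i^+$ equals $\mathbb I$, since $P_i$ has an endpoint in $(0,1)$, and $P_M^+$ contains $0$ or $1$. By Lemma~\ref{lem:box}, $\operatorname{Fr}C^+$ is a $Z$-set in $C^+$ homeomorphic to $Q$. Moreover $C\cap\operatorname{Fr}C^+=\emptyset$, because no point of $P_i$ is a moved endpoint.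

The set $V_C=\operatorname{int}_Q(C)\setminus K$ is open, contained in $C$, and nonempty because $K$ is nowhere dense. Lemma~\ref{lem:squeeze} gives a homeomorphism $\zeta_C$ of $C^+$ that is the identity on $\operatorname{Fr}C^+$ and satisfies $\zeta_C(C)\subseteq V_C$. Let $\eta=\zeta_C^{-1}$ on each $C^+$ and $\eta=\mathrm{id}$ elsewhere. The finitely many closed sets $C^+$ and $Q\setminus\bigcup_C\operatorname{int}_QC^+$ cover $Q$ and overlap only in the frontiers, where all definitions agree; so $\eta$ is continuous, and the same holds for its inverse. Since $\eta$ maps each $C^+$ onto itself, $d(\eta,\mathrm{id})\le\max_C\operatorname{diam}C^+<\varepsilon$. Suppose that $z\in K$ and $\eta(z)\in C$ for some $C\in\mathcal C_k$. Then $z\in C^+$ and $z=\zeta_C(\eta(z))\in V_C$, which contradicts $V_C\cap K=\emptyset$. Hence $\eta(K)\subseteq W_k$.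
\end{proof}

\begin{remark}\label{rem:N}
In contrast with the circle, the bound $N(\varepsilon)$ grows as $\varepsilon\to0$, and for complements of packets this cannot be avoided. The families $\mathcal C_k$ are $\varepsilon$-packets; if $\varepsilon\le2^{-(n-1)}$, Lemma~\ref{lem:avoid} applied to $\mathcal C_0,\dots,\mathcal C_{n-1}$ and empty packets gives a point of $W_0\cap\dots\cap W_{n-1}$.
\end{remark}

\section{A family of homeomorphisms indexed by $\omega^\omega$}\label{sec:tree}

A meager set is contained in an increasing union of closed nowhere dense sets $K_m$. Given $r\in\omega^\omega$, we push $K_m$ at stage $m$ into the wall system number $r(m)$ and pass to the limit. A point that ends up in the moved meager set lies in the chosen wall system at almost every stage, and since it lies in few wall systems it can guess $r(m)$ with few attempts. Two things must be arranged: the infinite composition has to converge to a homeomorphism, and later stages must not drag $K_m$ out of the open set into which it was pushed. Both are achieved by choosing each scale small relative to everything done before.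

\begin{lemma}\label{lem:tree}
Let $F=\bigcup_nK_n$, where $K_0\subseteq K_1\subseteq\cdots$ are nonempty closed nowhere dense subsets of $Q$. There are homeomorphisms $\theta_r$ of $Q$ $(r\in\omega^\omega)$, numbers $N(t)\in\omega$ $(t\in\omega^{<\omega})$ and sets $\Gamma_t(x)\subseteq\omega$ with $|\Gamma_t(x)|\le N(t)$ $(t\in\omega^{<\omega},\ x\in Q)$ such that
\begin{equation}\label{eq:guess}
x\in\theta_r(F)\quad\Longrightarrow\quad\forall^\infty m\;\; r(m)\in\Gamma_{r|m}(x).
\end{equation}
\end{lemma}

\begin{proof}
By recursion on $|t|$ we define homeomorphisms $\Theta_t$ of $Q$, starting with $\Theta_\emptyset=\mathrm{id}$, and numbers $\rho_t>0$ for $t\ne\emptyset$. Let $|t|=m$, and suppose that $\Theta_t$ and the numbers $\rho_s$ for the nonempty initial segments $s$ of $t$ (including $s=t$) are defined. Choose $\varepsilon_t\in(0,1)$ such that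
\begin{itemize}
\item[(a)] $\varepsilon_t\le2^{-m}$, and $d(y,y')\le\varepsilon_t$ implies $d(\Theta_t^{-1}(y),\Theta_t^{-1}(y'))\le2^{-m}$;
\item[(b)] $\varepsilon_t\le2^{-(|t|-|s|)-2}\rho_s$ for every nonempty initial segment $s$ of $t$.
\end{itemize}
Let $W_{t,k}=W_k^{\varepsilon_t}$ and $N(t)=N(\varepsilon_t)$ be as in Lemma~\ref{lem:walls}. The set $\Theta_t(K_m)$ is closed and nowhere dense, so for each $k$ there is a homeomorphism $\eta_{t,k}$ with $d(\eta_{t,k},\mathrm{id})<\varepsilon_t$ and $\eta_{t,k}(\Theta_t(K_m))\subseteq W_{t,k}$. Put
\[
\Theta_{t^\frown k}=\eta_{t,k}\circ\Theta_t,\qquad \rho_{t^\frown k}=\operatorname{dist}\bigl(\Theta_{t^\frown k}(K_m),\,Q\setminus W_{t,k}\bigr).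
\]
The number $\rho_{t^\frown k}$ is positive, being the distance between two disjoint nonempty compact sets.

\emph{Convergence.} Fix $r\in\omega^\omega$ and write $t=r|m$, $\eta=\eta_{t,r(m)}$, so that $\Theta_{r|(m+1)}=\eta\circ\Theta_t$. Then $d(\Theta_{r|(m+1)},\Theta_{r|m})<\varepsilon_t\le2^{-m}$. For $y\in Q$ we have $d(\eta^{-1}(y),y)=d(\eta^{-1}(y),\eta(\eta^{-1}(y)))<\varepsilon_t$, so (a) gives $d(\Theta_{r|(m+1)}^{-1}(y),\Theta_{r|m}^{-1}(y))=d(\Theta_t^{-1}(\eta^{-1}(y)),\Theta_t^{-1}(y))\le2^{-m}$. Hence $\Theta_{r|m}$ and $\Theta_{r|m}^{-1}$ converge uniformly to continuous maps $\theta_r$ and $\theta_r'$. For $y\in Q$,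
\[
d(\theta_r\theta_r'(y),y)\le d\bigl(\theta_r\theta_r'(y),\theta_r\Theta_{r|m}^{-1}(y)\bigr)+d\bigl(\theta_r\Theta_{r|m}^{-1}(y),\Theta_{r|m}\Theta_{r|m}^{-1}(y)\bigr)\longrightarrow0,
\]
so $\theta_r\theta_r'=\mathrm{id}$, and exchanging the roles of the two sequences gives $\theta_r'\theta_r=\mathrm{id}$. Thus $\theta_r$ is a homeomorphism.

\emph{The sets $K_m$ stay in their walls.} Let $t=r|m$ and $s=r|(m+1)$. By (b),
\[
d(\theta_r,\Theta_s)\le\sum_{i\ge0}\varepsilon_{r|(m+1+i)}\le\sum_{i\ge0}2^{-i-2}\rho_s=\tfrac12\rho_s.
\]
For $z\in K_m$ the point $\Theta_s(z)$ has distance at least $\rho_s$ from $Q\setminus W_{t,r(m)}$, so $\theta_r(z)\in W_{t,r(m)}$. Thus $\theta_r(K_m)\subseteq W_{r|m,\,r(m)}$.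

Let $\Gamma_t(x)=\{k:x\in W_{t,k}\}$; then $|\Gamma_t(x)|\le N(t)$. If $x\in\theta_r(K_n)$, then for all $m\ge n$ we have $x\in\theta_r(K_m)\subseteq W_{r|m,\,r(m)}$, that is, $r(m)\in\Gamma_{r|m}(x)$.
\end{proof}

\section{From guesses to slaloms}\label{sec:blocks}

In this section $F$, $\theta_r$, $N(t)$ and $\Gamma_t(x)$ are as in Lemma~\ref{lem:tree}. Property \eqref{eq:guess} differs from localization by a slalom in two ways: the guesses for $r(m)$ depend on $r|m$ and not only on $m$, and their number $N(r|m)$ is not under control, because the scale $\varepsilon_t$ depends on the whole history $t$. What survives without further work is boundedness.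

\begin{lemma}\label{lem:bounded}
For each $x\in Q$ there is $g_x\in\omega^\omega$ such that $x\in\theta_r(F)$ implies $r\le^*g_x$.
\end{lemma}

\begin{proof}
For $t\in\omega^{<\omega}$ let $R_t$ be the set of $r\in\omega^\omega$ that extend $t$ and satisfy $r(m)\in\Gamma_{r|m}(x)$ for all $m\ge|t|$. By induction on $m$ the set $\{r|m:r\in R_t\}$ is finite, since each of its elements has finitely many admissible extensions. So there is $g_t\in\omega^\omega$ with $r(m)\le g_t(m)$ for all $r\in R_t$ and all $m$. Enumerate $\omega^{<\omega}$ as $(t_n)_{n\in\omega}$ and put $g_x(m)=\max_{n\le m}g_{t_n}(m)$. If $x\in\theta_r(F)$, then $r\in R_{t_n}$ for some $n$ by \eqref{eq:guess}, and $r(m)\le g_x(m)$ for $m\ge n$.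
\end{proof}

This lemma disposes of unbounded sets of indices $r$, so it remains to treat indices in a set
\[
\Pi_g=\{r\in\omega^\omega:r(m)\le g(m)\text{ for all }m\}\qquad(g\in\omega^\omega).
\]
Here only finitely many histories $t=r|m$ are possible, and we can collect the guesses $\Gamma_t(x)$ over all of them. This removes the dependence on $r|m$, but the number of collected guesses may exceed $g(m)+1$, and then nothing is gained. To make the guesses efficient, we let each single index value encode a whole block $r|[k,k')$ of values of $r$. If the block is guessed with $H$ attempts and $k\ge H$, then every $r(i)$ with $i\in[k,k')$ is guessed with at most $i$ attempts. The number $H$, however, depends on the earlier blocks, and if these fill $[0,k)$, then $H$ grows with $k$. So we leave a long gap before each block, and use a second homeomorphism for the gaps. This is the reason for the two copies in Theorem~\ref{thm:upper}(2).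

\begin{lemma}\label{lem:blocks}
Let $g\in\omega^\omega$. There are maps $r\mapsto\hat r^0$ and $r\mapsto\hat r^1$ from $\Pi_g$ to $\omega^\omega$ and slaloms $S_x$ $(x\in Q)$ such that, whenever $r\in\Pi_g$ and $x\in\theta_{\hat r^0}(F)\cap\theta_{\hat r^1}(F)$, the slalom $S_x$ localizes $r$.
\end{lemma}

\begin{proof}
Fix an injection $\operatorname{code}$ from the set of functions $p:I\to\omega$, with $I\subseteq\omega$ finite, into $\omega$. For a sequence $0=k_0<k_1<\cdots$, to be chosen below, let $I_n=[k_n,k_{n+1})$ and
\[
\hat r^e(m)=\operatorname{code}(r|I_{2m+e})\qquad(r\in\Pi_g,\ e\in\{0,1\},\ m\in\omega),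
\]
where $r|I$ is the restriction of $r$ to $I$. Thus $\hat r^0$ lists the even blocks of $r$ and $\hat r^1$ the odd ones. For $n=2m+e$ put
\[
B_n=\{\hat r^e|m:r\in\Pi_g\},\qquad H_n=\sum_{t\in B_n}N(t).
\]
The sequence $\hat r^e|m$ is determined by the values of $r$ on the blocks $I_e,I_{e+2},\dots,I_{n-2}$. Hence $B_n$ is finite, as $r\le g$, and for $n\ge1$ the set $B_n$ and the number $H_n$ depend only on $k_0,\dots,k_{n-1}$. We can therefore choose the $k_n$ recursively with $k_n>k_{n-1}$ and $k_n\ge H_n$ for all $n\ge1$.

For $x\in Q$ let $S_x(i)=\emptyset$ if $i\in I_0$, and for $i\in I_n$ with $n\ge1$ let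
\[
S_x(i)=\Bigl\{p(i)\;:\;p:I_n\to\omega,\ \operatorname{code}(p)\in\bigcup_{t\in B_n}\Gamma_t(x)\Bigr\}.
\]
Then $|S_x(i)|\le H_n\le k_n\le i$, so $S_x$ is a slalom. Let $r\in\Pi_g$ and $x\in\theta_{\hat r^0}(F)\cap\theta_{\hat r^1}(F)$. By \eqref{eq:guess}, applied to $\hat r^0$ and to $\hat r^1$, for all large $n=2m+e$ we have $\operatorname{code}(r|I_n)=\hat r^e(m)\in\Gamma_{\hat r^e|m}(x)$, and $\hat r^e|m\in B_n$. For such $n$, taking $p=r|I_n$ shows that $r(i)\in S_x(i)$ for all $i\in I_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The meager set $Q\setminus G$ is contained in a union of closed nowhere dense sets $L_0,L_1,\dots$. Let $K_n$ be the union of $L_0\cup\dots\cup L_n$ and a fixed point, let $F=\bigcup_nK_n$, and apply Lemma~\ref{lem:tree}. Since $Q\setminus F\subseteq G$,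
\begin{equation}\label{eq:compl}
x\notin\theta_r(F)\quad\Longrightarrow\quad x\in\theta_r(G).
\end{equation}
We also use that if $r\le^*g$, then $\min(r,g)\in\Pi_g$ differs from $r$ at finitely many places, so that a slalom localizes $r$ if and only if it localizes $\min(r,g)$.

(1) \emph{Case $\mathfrak b\le\operatorname{add}(\mathcal N)$.} Let $Z\subseteq\omega^\omega$ have size $\mathfrak b$ and no $\le^*$-upper bound. For $x\in Q$ some $r\in Z$ satisfies $r\not\le^*g_x$, so $x\notin\theta_r(F)$ by Lemma~\ref{lem:bounded}, and $x\in\theta_r(G)$ by \eqref{eq:compl}. Thus the sets $\theta_r(G)$ $(r\in Z)$ cover $Q$.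

\emph{Case $\operatorname{add}(\mathcal N)<\mathfrak b$.} By Theorem~\ref{thm:slalom} there is $Z\subseteq\omega^\omega$ of size $\operatorname{add}(\mathcal N)$ that is not localized by a single slalom. As $|Z|<\mathfrak b$, the set $Z$ has a $\le^*$-upper bound $g$, and replacing each $r\in Z$ by $\min(r,g)$ we may assume $Z\subseteq\Pi_g$. Apply Lemma~\ref{lem:blocks}. For $x\in Q$ some $r\in Z$ is not localized by $S_x$, so $x\notin\theta_{\hat r^e}(F)$ for some $e$, and $x\in\theta_{\hat r^e}(G)$. Thus the sets $\theta_{\hat r^e}(G)$ $(r\in Z,\ e\in\{0,1\})$ cover $Q$, and there are at most $\operatorname{add}(\mathcal N)$ of them.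

(2) Let $|A|<\operatorname{cof}(\mathcal N)$.

\emph{Case $|A|<\mathfrak d$.} The set $\{g_x:x\in A\}$ is not dominating, so some $r$ satisfies $r\not\le^*g_x$ for all $x\in A$. By Lemma~\ref{lem:bounded} and \eqref{eq:compl}, $A\subseteq\theta_r(G)$; take $h_0=h_1=\theta_r$.

\emph{Case $\mathfrak d\le|A|$.} We claim that there is $g$ such that no family of at most $|A|$ slaloms localizes every element of $\Pi_g$. Otherwise let $D$ be a dominating set of size $\mathfrak d$, choose such a family $\mathcal S_g$ for each $g\in D$, and let $\mathcal S=\bigcup_{g\in D}\mathcal S_g$, a family of size at most $\mathfrak d\cdot|A|=|A|$. Each $r\in\omega^\omega$ satisfies $r\le^*g$ for some $g\in D$, and a slalom in $\mathcal S_g$ that localizes $\min(r,g)$ localizes $r$. By Theorem~\ref{thm:slalom} this gives $\operatorname{cof}(\mathcal N)\le|A|$, a contradiction. Apply Lemma~\ref{lem:blocks} to the function $g$ of the claim. Some $r\in\Pi_g$ is localized by none of the slaloms $S_x$ $(x\in A)$. Then every $x\in A$ lies outside $\theta_{\hat r^0}(F)$ or outside $\theta_{\hat r^1}(F)$, and \eqref{eq:compl} gives $A\subseteq\theta_{\hat r^0}(G)\cup\theta_{\hat r^1}(G)$.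
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $G\in\mathcal G_0$; its copies belong to $\mathcal G_0$. By Theorem~\ref{thm:upper}(1), at most $\operatorname{add}(\mathcal N)$ members of $\mathcal G_0$ cover $Q$, so $\operatorname{cov}(\sigma\mathcal G_0)\le\operatorname{add}(\mathcal N)$. By Theorem~\ref{thm:upper}(2), every set of size $<\operatorname{cof}(\mathcal N)$ belongs to $\sigma\mathcal G_0$, so $\operatorname{non}(\sigma\mathcal G_0)\ge\operatorname{cof}(\mathcal N)$. The opposite inequalities are Theorem~\ref{thm:lower}.
\end{proof}

\begin{thebibliography}{9}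

\bibitem{BMRZ}
Taras Banakh, Michal Morayne, Robert Ralowski, Szymon Zeberski,
\emph{Topologically invariant $\sigma$-ideals on the Hilbert cube},
arXiv:1302.5658 (2013).

\bibitem{BR}
Banakh, Repov\v s,
\emph{Universal meager $F_\sigma$-sets in locally compact manifolds},
Comment. Math. Univ. Carolin. 54 (2013).

\bibitem{BJ}
Bartoszy\'nski, Judah,
\emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Ch}
Chapman,
\emph{Lectures on Hilbert Cube Manifolds}.

\bibitem{vM}
van Mill,
\emph{Infinite-Dimensional Topology}.

\end{thebibliography}
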